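# Images of nilpotent derivations and Mathieu–Zhao spaces: a theorem at exponent six, a counterexample at exponent seven

Throughout, $K$ is a field of characteristic zero, "algebra" means associative $K$-algebra with identity (not necessarily commutative), and $[x,y]=xy-yx$. For $u$ in an algebra $B$ we write $\mathrm{ad}_u(x)=[u,x]$ and $[u,B]=\{[u,x]:x\in B\}$.

## 1. Commutators with an element of square zero

Fix an element $u$ of an algebra $B$. The space $[u,B]$ is usually not closed under multiplication. Suppose nevertheless that *all* powers $a,a^2,a^3,\dots$ of some $a$ lie in $[u,B]$. What can $a$ be? If $u^2=0$ the answer is short.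

**Proposition 1.** Let $u\in B$ with $u^2=0$, and let $a\in B$ satisfy $a^m\in[u,B]$ for all $m\ge1$. Then $a^6=0$.

**Proof.** Write $a^m=[u,v_m]$. Since $u[u,v]+[u,v]u=[u^2,v]=0$ for every $v$, we have
$$ua^k=-a^ku\qquad(k\ge1). \tag{1}$$
Using (1) twice with $k=1$ gives $ua^2=-aua=a^2u$. Using (1) once with $k=2$ gives $ua^2=-a^2u$. So $2a^2u=0$, and $a^2u=ua^2=0$. Put $d=a^2=[u,v]$ with $v=v_2$. Then
$$d^2=d(uv-vu)=-dvu,\qquad d^3=-dv(ud)=0. \qquad\blacksquare$$

Two mechanisms will come back. The first is a clash of signs: carrying $a$ through $u$ costs the factor $-1$, carrying $a^2$ through $u$ costs both $(-1)^2$ and $-1$. The second is the ending: $ud=du=0$ and $d\in[u,B]$ force $d^3=0$.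

Here is the smallest example. In $M_2(K)$ with $u=E_{12}$, a direct computation gives
$$\Big[u,\begin{pmatrix}y_{11}&y_{12}\\y_{21}&y_{22}\end{pmatrix}\Big]=\begin{pmatrix}y_{21}&y_{22}-y_{11}\\0&-y_{21}\end{pmatrix}.$$
So $[u,B]$ contains $E_{11}-E_{22}$, which is not nilpotent. But the square of $\begin{pmatrix}\alpha&\beta\\0&-\alpha\end{pmatrix}$ is $\alpha^2\cdot1$, which lies in $[u,B]$ only if $\alpha=0$. The hypothesis on all powers leaves only the multiples of $E_{12}$.

Another easy case: if $D$ is any derivation with $D^2=0$, then $0=D^2(xy)=2D(x)D(y)$, so every element of the image of $D$ has square zero.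

What changes if $u^3=0$, or $u^4=0$? What changes if the map is a nilpotent derivation that is not of the form $\mathrm{ad}_u$? These questions are the subject of a conjecture, which we now state.

## 2. Mathieu–Zhao spaces and the LNED conjecture

**Definition (derivations and $\mathcal E$-derivations).** A derivation of $\mathcal A$ is a $K$-linear map $D:\mathcal A\to\mathcal A$ with $D(ab)=D(a)b+aD(b)$. An $\mathcal E$-derivation is a $K$-linear map $\delta:\mathcal A\to\mathcal A$ with $\delta(ab)=\delta(a)b+a\delta(b)-\delta(a)\delta(b)$.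

Put $\phi=\mathrm{id}-\delta$. Then $\phi(a)\phi(b)=ab-a\delta(b)-\delta(a)b+\delta(a)\delta(b)$, so the second identity says exactly that $\phi(ab)=\phi(a)\phi(b)$. Thus $\mathcal E$-derivations are the maps $\mathrm{id}-\phi$ with $\phi$ an algebra endomorphism. A linear map $\eta$ is *locally nilpotent* if for each $a$ there is $m\ge1$ with $\eta^m(a)=0$. On $K[x]$ the derivation $d/dx$ and the $\mathcal E$-derivation $f(x)\mapsto f(x)-f(x+1)$ are locally nilpotent, since both lower degrees.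

**Definition (Mathieu–Zhao spaces).** Let $\vartheta$ be one of the words "left", "right", "two-sided". A subspace $M$ of $\mathcal A$ is a $\vartheta$-MZ space if the following holds whenever $a\in\mathcal A$ satisfies $a^m\in M$ for all $m\ge1$:

- left: for every $b\in\mathcal A$, $ba^m\in M$ for all $m\gg0$;
- right: for every $b\in\mathcal A$, $a^mb\in M$ for all $m\gg0$;
- two-sided: for all $b,c\in\mathcal A$, $ba^mc\in M$ for all $m\gg0$.

A $\vartheta$-ideal means a left, right or two-sided ideal respectively. Every $\vartheta$-ideal is a $\vartheta$-MZ space. The trace-zero matrices in $M_n(K)$ form an MZ space of all three kinds and are not an ideal for $n\ge 2$: if $\operatorname{tr}(a^m)=0$ for all $m\ge1$, then $a$ is nilpotent because $\operatorname{char}K=0$, so $ba^mc=0$ for $m\gg0$. On the other hand $K\cdot1\subset K[x]$ is not an MZ space: take $a=1$ and $b=x$.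

The last example is a case of the **idempotent test**: if $e=e^2\in M$ and $M$ is a left MZ space, then $be=be^m\in M$ for every $b$, so $\mathcal Ae\subset M$. Similarly $e\mathcal A\subset M$ if $M$ is a right MZ space.

**Conjecture (LNED).** Let $\delta$ be a locally nilpotent derivation or a locally nilpotent $\mathcal E$-derivation of a $K$-algebra $\mathcal A$, $\operatorname{char}K=0$. Then for every $\vartheta$-ideal $I$ of $\mathcal A$ the image $\delta(I)$ is a $\vartheta$-MZ space of $\mathcal A$ (same $\vartheta$ on both sides).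

The statement is taken from Fengli Liu, Dan Yan, "Mathieu-Zhao spaces over field of positive characteristic", arXiv:2010.10219 (2020). The conjecture is false, and we shall see exactly at which exponent of nilpotency it breaks.

**Theorem A.** For every field $K$ of characteristic $0$ there are a finitely generated $K$-algebra $\mathcal A$ and $u\in\mathcal A$ with $u^4=0$ such that, for the derivation $D=\mathrm{ad}_u$ (which satisfies $D^7=0$) and for the $\mathcal E$-derivation $\delta=\mathrm{id}-e^D$ (which satisfies $\delta^7=0$), the space $D(\mathcal A)=\delta(\mathcal A)$ is not a left, not a right, and not a two-sided MZ space. Taking $I=\mathcal A$, the LNED conjecture fails for derivations and for $\mathcal E$-derivations, and for each of the three choices of $\vartheta$.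

**Theorem B.** Let $\eta$ be a derivation or an $\mathcal E$-derivation of a $K$-algebra $\mathcal A$ with $\eta^6=0$. If $a^m\in\eta(\mathcal A)$ for all $m\ge1$, then $a$ is nilpotent. Consequently every $K$-subspace of $\eta(\mathcal A)$, in particular $\eta(I)$ for every $\vartheta$-ideal $I$, is a $\vartheta$-MZ space for every $\vartheta$.

Together they say that the exponent $6$ in Theorem B is optimal. For inner derivations, $u^3=0$ (which gives $\mathrm{ad}_u^5=0$) suffices, while $u^4=0$ does not.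

## 3. Shift matrices and idempotents with sum zero

By the idempotent test, a counterexample follows from an idempotent in the image of $D$ whose left and right multiples leave the image. The most computable nilpotent $u$ is a shift matrix over an algebra $R$.

**Lemma 2.** Let $R$ be an algebra, $n\ge2$, and $u=\sum_{i=1}^{n-1}E_{i,i+1}\in M_n(R)$.
(a) For $p_1,\dots,p_n\in R$: $\mathrm{diag}(p_1,\dots,p_n)\in[u,M_n(R)]$ if and only if $p_1+\dots+p_n=0$.
(b) Every element of $[u,M_n(R)]$ has $(n,1)$-entry $0$.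

**Proof.** For $y=(y_{ij})$ we have $(uy)_{ij}=y_{i+1,j}$ and $(yu)_{ij}=y_{i,j-1}$, where entries with an index outside $1,\dots,n$ count as $0$. So
$$[u,y]_{ij}=y_{i+1,j}-y_{i,j-1}. \tag{2}$$
The $(n,1)$-entry is $0-0$, which is (b). The sum of the diagonal entries is $\sum_{i=1}^{n-1}y_{i+1,i}-\sum_{i=2}^{n}y_{i,i-1}=0$, which gives "only if" in (a). Conversely, let $\sum p_i=0$, put $g_i=p_1+\dots+p_i$ and $v=\sum_{i=1}^{n-1}g_iE_{i+1,i}$. By (2), $[u,v]$ is diagonal with entries $g_1,\ g_2-g_1,\ \dots,\ g_{n-1}-g_{n-2},\ -g_{n-1}$. These are $p_1,\dots,p_n$, since $-g_{n-1}=p_n$. $\blacksquare$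

So if $p_1,\dots,p_n\in R$ are idempotents with sum zero, then $e=\mathrm{diag}(p_1,\dots,p_n)$ is an idempotent in $[u,M_n(R)]$, and
$$E_{n1}e=p_1E_{n1},\qquad eE_{n1}=p_nE_{n1} \tag{3}$$
lie outside $[u,M_n(R)]$ as soon as $p_1\ne0$ and $p_n\neq0$, by (b). For which $n$ do such idempotents exist?

If $R$ is a matrix algebra over $K$, never: the trace of an idempotent matrix is its rank, so $\sum\operatorname{rank}p_i=0$ in $K$, hence in $\mathbb Z$, and all $p_i=0$. We need infinite-dimensional operators. For $n=2$ also never: $p_2=-p_1$ gives $p_2=p_2^2=p_1^2=p_1=-p_2$, so both vanish. And $n=3$ fails as well.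

**Lemma 3.** If $p_1,p_2,p_3$ are idempotents in an algebra over $K$ with $p_1+p_2+p_3=0$, then $p_1=p_2=p_3=0$.

**Proof.** From $(p_1+p_2)^2=p_3^2=p_3=-(p_1+p_2)$ we get $p_1p_2+p_2p_1=-2(p_1+p_2)$. Multiplying by $p_1$ on the left gives $3p_1p_2+p_1p_2p_1=-2p_1$, and on the right $p_1p_2p_1+3p_2p_1=-2p_1$. So $p_1p_2=p_2p_1=:z$, which is idempotent since $p_1,p_2$ commute, and $z=-(p_1+p_2)$. Multiplying by $p_1$ gives $z=-p_1-z$, so $p_1=-2z$. Then $p_1=p_1^2$ reads $-2z=4z$, so $z=0$ and $p_1=0$. By symmetry $p_2=0$ and $p_3=0$. $\blacksquare$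

So the shift of size $2$ or $3$ gives nothing. Size $4$ does.

## 4. Four nonzero idempotents with sum zero, and Theorem A

Pair the idempotents. For idempotents $p,q$ put $s=p+q-1$ and $d=p-q$. Then $s^2+d^2=2p^2+2q^2-2(p+q)+1=1$ and $sd+ds=2p^2-2q^2-2(p-q)=0$. Conversely, if $s^2+d^2=1$ and $sd+ds=0$, then
$$\big(\tfrac12(1+s\pm d)\big)^2=\tfrac14\big(1+s^2+d^2+2s\pm2d\pm(sd+ds)\big)=\tfrac12(1+s\pm d). \tag{4}$$
So a pair of idempotents with sum $1+s$ is the same as an operator $d$ that anticommutes with $s$ and satisfies $d^2=1-s^2$. For four idempotents with sum zero we need two such pairs $(s,d)$, $(s',d')$ with $(1+s)+(1+s')=0$, that is, $s'=-2-s$.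

Look at eigenvectors. If $se=\lambda e$, then $s(de)=-\lambda\,de$ and $d^2e=(1-\lambda^2)e$. So if $\lambda\ne\pm1$, then $-\lambda$ is also an eigenvalue of $s$. On the same $e$ the operator $s'$ has eigenvalue $-2-\lambda$, so $d'e$ has $s'$-eigenvalue $2+\lambda$, that is, $s$-eigenvalue $-4-\lambda$. The eigenvalues of $s$ should thus be permuted by the reflections $\lambda\mapsto-\lambda$ and $\lambda\mapsto-4-\lambda$, whose composition is a translation by $4$. Starting from $\lambda=0$ we are led to $4\mathbb Z$, where neither $\lambda$ nor $2+\lambda$ is $\pm1$. With $\lambda=4n$ the reflections are $n\mapsto-n$ and $n\mapsto-1-n$.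

**Lemma 4.** Let $W$ be a $K$-vector space with basis $(e_n)_{n\in\mathbb Z}$. There are idempotents $p_1,\dots,p_4\in\mathrm{End}_K(W)$ with $p_1+p_2+p_3+p_4=0$, $p_1\ne0$ and $p_4\ne0$.

**Proof.** Define
$$se_n=4n\,e_n,\quad de_n=c_ne_{-n},\quad s'e_n=-(2+4n)e_n,\quad d'e_n=c'_ne_{-1-n},$$
where $c_n=c_n'=1$ for $n\ge0$, and $c_n=1-16n^2$, $c'_n=1-(2+4n)^2$ for $n<0$.

For all $n$ we have $c_nc_{-n}=1-16n^2$: if $n\ne0$, exactly one of $n,-n$ is negative, and for $n=0$ both sides are $1$. Since $d^2e_n=c_nc_{-n}e_n$, this gives $s^2+d^2=1$. Also $sd\,e_n=-4nc_ne_{-n}=-ds\,e_n$, so $sd+ds=0$.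

The map $n\mapsto-1-n$ exchanges $\{n\ge0\}$ and $\{n<0\}$, and $2+4(-1-n)=-(2+4n)$. So $c'_nc'_{-1-n}=1-(2+4n)^2$, which gives $s'^2+d'^2=1$. Moreover $s'd'e_n=(2+4n)c'_ne_{-1-n}=-d's'e_n$, so $s'd'+d's'=0$.

Put $p_1,p_2=\frac12(1+s\pm d)$ and $p_3,p_4=\frac12(1+s'\pm d')$, with the plus sign for $p_1$ and $p_3$. By (4) they are idempotents. Since $s'=-2-s$, their sum is $(1+s)+(1+s')=0$. Finally $p_1e_1=\frac12(5e_1+e_{-1})\ne0$ and $p_4e_0=\frac12(e_0-2e_0-e_{-1})=-\frac12(e_0+e_{-1})\ne0$. $\blacksquare$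

**Proof of Theorem A.** Let $R\subset\mathrm{End}_K(W)$ be the unital subalgebra generated by the $p_i$ of Lemma 4, and let $\mathcal A=M_4(R)$. It is finitely generated, by the $E_{ij}$ and the $p_kE_{11}$, because $p_kE_{ij}=E_{i1}(p_kE_{11})E_{1j}$. Let $u=E_{12}+E_{23}+E_{34}$ and $D=\mathrm{ad}_u$. Then $u^4=0$. Each term of $D^7(x)$ is a multiple of $u^ixu^j$ with $i+j=7$, so one of $i,j$ is at least $4$, and $D^7=0$.

*The derivation.* Let $e=\mathrm{diag}(p_1,p_2,p_3,p_4)$. By Lemma 2(a), $e^m=e\in D(\mathcal A)$ for all $m\ge1$. By (3) and Lemma 2(b), for every $m\ge1$,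
$$E_{41}e^m=p_1E_{41}\notin D(\mathcal A),\qquad e^mE_{41}=p_4E_{41}\notin D(\mathcal A).$$
So $D(\mathcal A)$ is not a left MZ space ($b=E_{41}$), not a right MZ space ($b=E_{41}$), and not a two-sided one ($b=E_{41}$, $c=1$).

*The $\mathcal E$-derivation.* Left and right multiplication by $u$ are commuting nilpotent maps with difference $D$. So $e^D(x)=e^uxe^{-u}$, and $\phi=e^D$ is an algebra automorphism. Hence $\delta=\mathrm{id}-e^D$ is an $\mathcal E$-derivation, and
$$\delta=-DU,\qquad U=1+\frac{D}{2!}+\frac{D^2}{3!}+\cdots .$$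
The map $U$ is the identity plus a nilpotent map that is a polynomial in $D$, so it is invertible and commutes with $D$. Hence $\delta^7=-D^7U^7=0$ and $\delta(\mathcal A)=D(U\mathcal A)=D(\mathcal A)$. The same failures occur for $\delta$. $\blacksquare$

## 5. Commutators with an element of cube zero

Lemma 3 suggests that $u^3=0$ is still on the good side.

**Proposition 5.** Let $B$ be a $K$-algebra, $u\in B$ with $u^3=0$, and $a\in B$ with $a^m\in[u,B]$ for all $m\ge1$. Then $a$ is nilpotent.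

Try the proof of Proposition 1. Put $w=u^2$, so $uw=wu=w^2=0$. If $c^k=[u,v_k]$, then
$$wc^k+uc^ku+c^kw=[u^3,v_k]=0 . \tag{5}$$
This replaces (1), and here the argument stops. Relation (1) told us how to carry $c$ through $u$, hence how to carry $c^2$, and the cases $k=1$, $k=2$ clashed. In (5), carrying $c^k$ through $w$ leaves the middle term $uc^ku$, and nothing computes $uc^2u$ from the relation with $k=1$. So there is no immediate clash. A general principle cannot help, since $u^4=0$ really allows idempotents in $[u,B]$ by Section 4.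

The way on is to make the middle term computable. First we show that, after passing to a power of $a$, the products $wc^ku$ vanish. Then we show that $c$ preserves both the image and the kernel of left multiplication by $w$. After that, $c$ acts on the space $wB$ in two ways, by $\pi:wx\mapsto cwx$ and by $\rho:wx\mapsto wcx$, and (5) says that $uc^kux=-(\pi^k+\rho^k)(wx)$. The elements $v_k$ then supply a relation between $\pi$ and $\rho$ that makes them nilpotent, and we are back in a situation close to $u^2=0$.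

**Conventions for the proof.** Call $c\in B$ *admissible* if $c^k\in[u,B]$ for all $k\ge1$, and then choose $v_k$ with $c^k=[u,v_k]$. A power of an admissible element is admissible, and it suffices to show that some power of $a$ is nilpotent. So we repeatedly replace $c$ by a power of itself. Every property proved "for all exponents $\ge1$" survives such a replacement. Besides (5) we use
$$uv_ku=wv_k-uc^k=v_kw+c^ku,\qquad\text{hence}\qquad [w,v_k]=uc^k+c^ku. \tag{6}$$
To see this, multiply $c^k=uv_k-v_ku$ by $u$ on the left, and separately on the right.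

One device appears again and again: a rule for a sum of two exponents is applied to three exponents, split in two ways, and the two results differ by a nonzero factor.

**Step 1 (removing $wc^ku$).** *We may assume $wc^ku=uc^kw=wc^kw=0$ for all $k\ge1$.*

Put $F_k=wa^ku$. Multiplying (5), for $c=a$, by $u$ on the right gives $ua^kw=-F_k$. Evaluate $ua^mua^lu$ in two ways, using (5) for $ua^mu$ or for $ua^lu$:
$$(ua^mu)a^lu=-(wa^m+a^mw)a^lu=-F_{m+l}-a^mF_l,$$
$$ua^m(ua^lu)=-ua^m(wa^l+a^lw)=F_ma^l+F_{m+l}.$$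
Therefore
$$F_{m+l}=-\tfrac12(a^mF_l+F_ma^l)\qquad(m,l\ge1). \tag{7}$$
Expand $F_{k+m+l}$ by (7), once as $k+(m+l)$ and once as $(k+m)+l$:
$$\tfrac14a^{k+m}F_l+\tfrac14a^kF_ma^l-\tfrac12F_ka^{m+l}=-\tfrac12a^{k+m}F_l+\tfrac14a^kF_ma^l+\tfrac14F_ka^{m+l}.$$
So $\frac34a^{k+m}F_l=\frac34F_ka^{m+l}$, that is,
$$a^{k+m}F_l=F_ka^{m+l}\qquad(k,l,m\ge1). \tag{8}$$
With $k=l=1$: $a^nF_1=F_1a^n$ for $n\ge2$. With $k=m=1$, $l=2$: $a^2F_2=F_1a^3$. But by (7),
$$a^2F_2=-\tfrac12(a^3F_1+a^2F_1a)=-\tfrac12(F_1a^3+F_1a^3)=-F_1a^3.$$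
So $F_1a^3=0$ and $a^3F_1=0$. For $n\ge3$ and all $k,l\ge1$, (8) now gives $F_ka^n=a^{k+n-1}F_1=0$ and $a^nF_l=F_1a^{n-1+l}=0$. By (7) with $m=3$ and $l\ge3$, $F_{3+l}=-\frac12(a^3F_l+F_3a^l)=0$. So $F_k=0$ for $k\ge6$. Let $c=a^6$. Then $wc^ku=F_{6k}=0$, $uc^kw=-F_{6k}=0$ and $wc^kw=(wc^ku)u=0$ for all $k\ge1$.

**Step 2 (image and kernel of $w$).** Let $\ker w=\{x\in B:wx=0\}$. *We may assume $c^kwB\subset wB$ and $c^k\ker w\subset\ker w$ for all $k\ge1$.*

*The kernel.* Let $wx=0$. Applying (6) to $x$ gives $uc^kx+c^kux=wv_kx$. Multiply by $uc^m$ on the left. The right side dies since $uc^mw=0$, and (5) rewrites the left side: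
$$0=uc^muc^kx+uc^{m+k}ux=(-wc^{m+k}x-c^mwc^kx)+(-wc^{m+k}x-c^{m+k}wx)=-2wc^{m+k}x-c^mwc^kx.$$
So $wc^{m+k}x=-\frac12c^mwc^kx$ for $m,k\ge1$. Splitting three exponents in two ways, $wc^{n+m+k}x$ equals
$$-\tfrac12c^{n+m}wc^kx\qquad\text{and}\qquad-\tfrac12c^nwc^{m+k}x=\tfrac14c^{n+m}wc^kx.$$
Hence both are $0$, and $wc^kx=0$ for $k\ge3$.

*The image.* Multiply (6) by $c^mu$ on the right. Since $wc^mu=0$,
$$wv_kc^mu=uc^{k+m}u+c^kuc^mu=-wc^{k+m}-2c^{k+m}w-c^kwc^m,$$
the last equality by (5). So modulo the right ideal $wB$ we have $c^{k+m}w\equiv-\frac12c^kwc^m$, and such congruences may be multiplied on the right. Splitting $k+m+n$ in two ways,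
$$c^{k+m+n}w\equiv-\tfrac12c^kwc^{m+n},\qquad c^{k+m+n}w\equiv-\tfrac12c^{k+m}wc^n\equiv\tfrac14c^kwc^{m+n}.$$
Hence $c^kwc^{m+n}\equiv0$ and $c^{k+m+n}w\in wB$. So $c^kw\in wB$ for $k\ge3$. Replace $c$ by $c^3$.

**Step 3 (a relation for the two actions on $wB$).** Let $T=wB$. By Step 2, left multiplication by $c$ restricts to a map $\pi\in\mathrm{End}_K(T)$, and $\rho(wx)=wcx$ is a well-defined map $\rho\in\mathrm{End}_K(T)$, because $wx=wx'$ implies $wc(x-x')=0$. Then $\pi^k(wx)=c^kwx$ and $\rho^k(wx)=wc^kx$. Put $q_k=-(\pi^k+\rho^k)$. Relation (5) says $uc^kux=q_k(wx)$, that is,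
$$uc^ky=q_k(uy)\qquad(y\in uB,\ k\ge1). \tag{9}$$
Moreover, if $uz=0$, then $c^kz=uv_kz-v_kuz=uv_kz\in uB$. *Claim:* for all $i,j,k\ge1$,
$$q_iq_jq_k-q_iq_{j+k}-q_{i+j}q_k+q_{i+j+k}=0\quad\text{on }T. \tag{10}$$
Let $t\in T$. Since $T=u(uB)$, write $t=uy$ with $y\in uB$, and choose $y'\in uB$ with $uy'=q_kt$. Let $z=c^ky-y'$. By (9), $uz=q_k(uy)-q_kt=0$, so $c^jz\in uB$. Hence (9) applies to $c^jz$ and gives
$$uc^{i+j}z=q_i(uc^jz).$$
By (9) for $y$ and $y'$, the left side is $uc^{i+j+k}y-uc^{i+j}y'=q_{i+j+k}t-q_{i+j}q_kt$, and the right side is $q_i(uc^{j+k}y-uc^jy')=q_i(q_{j+k}t-q_jq_kt)$. This is (10).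

**Step 4 ($\pi$ and $\rho$ are nilpotent).** Write $p=\pi$, $r=\rho$, $\sigma_k=p^k+r^k=-q_k$ and $d_i=p^i-r^i$. Then (10) reads
$$\sigma_j\sigma_k\sigma_l+\sigma_j\sigma_{k+l}+\sigma_{j+k}\sigma_l+\sigma_{j+k+l}=0\qquad(j,k,l\ge1), \tag{11}$$
and it is symmetric in $p\leftrightarrow r$. If $p$ and $r$ were equal, (11) would read $(8+4+4+2)p^{j+k+l}=0$ and we would be done. The point is that $p$ and $r$ may differ and need not commute. We show in four parts that high powers of $r$ and $p$ behave as if $p=r$.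

*(4a) Eliminating one $\sigma$.* We have $p^i\sigma_j-\sigma_{i+j}=p^ir^j-r^{i+j}=d_ir^j$. Multiply (11) by $p^i$ on the left and subtract (11) with $j$ replaced by $i+j$:
$$d_ir^j\sigma_k\sigma_l+d_ir^j\sigma_{k+l}+d_ir^{j+k}\sigma_l+d_ir^{j+k+l}=0.$$
With $\tau_k=\sigma_k+r^k=p^k+2r^k$ this is
$$d_ir^j(\tau_k\sigma_l+\tau_{k+l})=0\qquad(i,j,k,l\ge1). \tag{12}$$

*(4b) Eliminating the next one.* We have $\tau_{m+k}-r^m\tau_k=p^{m+k}-r^mp^k=d_mp^k$. Subtract (12) for $(j+m,k,l)$ from (12) for $(j,m+k,l)$: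
$$d_ir^jd_mp^k(\sigma_l+p^l)=0.$$
Fix $i,j,m$ and put $Z_k=d_ir^jd_mp^k$. Since $\sigma_l+p^l=2p^l+r^l$, this says $Z_kr^l=-2Z_{k+l}$. Hence $-2Z_{k+l+n}=Z_kr^{l+n}=(Z_kr^l)r^n=-2Z_{k+l}r^n=4Z_{k+l+n}$, so $Z_n=0$ for $n\ge3$. With $n=3$, $d_ir^j(p^m-r^m)p^3=0$, that is,
$$d_ir^jp^{m+3}=d_ir^{j+m}p^3\qquad(i,j,m\ge1). \tag{13}$$

*(4c) $d_ir^N=0$ for $N\ge13$.* Fix $i$, and put $X_n=d_ir^n$ for $n\ge1$ and $A_n=d_ir^{n-3}p^3$ for $n\ge4$. By (13), $X_jp^s=A_{j+s}$ for $j\ge1$, $s\ge3$. Consequently, $A_np^s=X_{n-3}p^{3+s}=A_{n+s}$ for $s\ge0$. The bracket in (12) is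
$$(p^k+2r^k)(p^l+r^l)+p^{k+l}+2r^{k+l}=2p^{k+l}+4r^{k+l}+p^kr^l+2r^kp^l.$$
So for $k,l\ge3$ and $N=j+k+l$, (12) becomes $2A_N+4X_N+A_{j+k}r^l+2A_N=0$. As $j+k$ takes every value $\ge4$,
$$A_nr^l=-4(X_{n+l}+A_{n+l})\qquad(n\ge4,\ l\ge3). \tag{14}$$
Let $l,l'\ge3$ and $N=n+l+l'$. Applying (14) twice, and using $X_{n+l}r^{l'}=X_N$,
$$A_nr^lr^{l'}=-4X_N-4A_{n+l}r^{l'}=-4X_N+16(X_N+A_N).$$
Applying (14) once, $A_nr^{l+l'}=-4X_N-4A_N$. Comparison gives $16X_N+20A_N=0$, so $4X_N+5A_N=0$ for $N\ge10$. Multiplying by $p^3$ on the right gives $4A_{N+3}+5A_{N+3}=9A_{N+3}=0$. So $A_N=0$ for $N\ge13$, and then $X_N=0$ for $N\ge13$. Thus $d_ir^N=0$ for all $i\ge1$, $N\ge13$. By the symmetry of (11), also $d_ip^N=0$. In other words,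
$$p^ir^N=r^{N+i},\qquad r^ip^N=p^{N+i}\qquad(i\ge1,\ N\ge13). \tag{15}$$

*(4d) Conclusion.* Expanding (11) with $N=j+k+l$,
$$4p^N+4r^N+2p^{j+k}r^l+2p^jr^{k+l}+2r^jp^{k+l}+2r^{j+k}p^l+p^jr^kp^l+r^jp^kr^l=0.$$
Let $j,k,l\ge13$. By (15), the terms $p^{j+k}r^l$, $p^jr^{k+l}$ and $r^jp^kr^l$ equal $r^N$, and $r^jp^{k+l}$, $r^{j+k}p^l$ and $p^jr^kp^l$ equal $p^N$. So $9p^N+9r^N=0$, that is, $r^N=-p^N$ for $N\ge39$. Now (15) gives $r^{39}p^{39}=p^{78}$, while $r^{39}=-p^{39}$ gives $r^{39}p^{39}=-p^{78}$. So $p^{78}=0$ and $r^{78}=-p^{78}=0$.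

Applying $\pi^{78}=\rho^{78}=0$ to $w=w\cdot1$, we get $c^{78}w=0$ and $wc^{78}=0$. Replace $c$ by $c^{78}$. With (5),
$$c^kw=wc^k=0,\qquad uc^ku=0\qquad(k\ge1). \tag{16}$$

**Step 5 (removing $c^iuc^j$).** *We may assume $c^iuc^j=0$ for all $i,j\ge1$.*

Compute $c^i(uv_ku)c^j$ by the two expressions in (6). Using (16), $c^i(wv_k-uc^k)c^j=-c^iuc^{k+j}$ and $c^i(v_kw+c^ku)c^j=c^{i+k}uc^j$. So $G(i,j)=c^iuc^j$ satisfies $G(i+k,j)=-G(i,j+k)$. Taking $k=2$ gives $G(i+2,j)=-G(i,j+2)$. Taking $k=1$ twice gives $G(i+2,j)=-G(i+1,j+1)=G(i,j+2)$. Hence $G(i,j+2)=0$, so $G(i,j)=0$ for $i\ge1$, $j\ge3$. Replace $c$ by $c^3$.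

**Step 6 (the ending).** We show that $c^5$ annihilates $u$ on both sides, and finish as in Proposition 1. Multiply the two expressions for $uv_1u$ in (6) by $c$ on the left. By (16) and Step 5, $cuv_1u=cwv_1-cuc=0$, and also $cuv_1u=cv_1w+c^2u$. Multiply them by $c$ on the right: $uv_1uc=v_1wc+cuc=0$, and also $uv_1uc=wv_1c-uc^2$. Therefore
$$cuv_1u=0,\quad c^2u=-cv_1w,\qquad uv_1uc=0,\quad uc^2=wv_1c. \tag{17}$$

*$uc^5=0$.* Let $f=v_1uc$. Then $uf=0$, so $c^if=[u,v_i]f=uv_if\in uB$ for all $i\ge1$. As $u(fc)=0$, likewise $c^i(fc)\in uB$. By (17),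
$$c^4=c^2(uv_1-v_1u)c=c^2uv_1c-c^2f=-cv_1wv_1c-c^2f=-cv_1uc^2-c^2f=-c(fc)-c^2f\in uB.$$
Write $c^4=ux$. Then $uc^5=(ucu)x=0$ by (16).

*$c^5u=0$.* Let $g=cuv_1$. Then $gu=0$, so $gc^i=g(uv_i-v_iu)=-gv_iu\in Bu$ for all $i\ge1$. By (17),
$$c^4=c(uv_1-v_1u)c^2=gc^2-cv_1uc^2=gc^2-cv_1wv_1c=gc^2+c^2uv_1c=gc^2+c(gc)\in Bu.$$
Write $c^4=yu$. Then $c^5u=y(ucu)=0$.

So $d=c^5$ satisfies $ud=du=0$ and $d=[u,v]$ with $v=v_5$. As before, $d^2=duv-dvu=-dvu$ and $d^3=-dv(ud)=0$. Hence $c$ is nilpotent, and so is $a$. $\blacksquare$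

## 6. From cube-zero elements to derivations with $D^6=0$

Now let $D$ be an arbitrary derivation of $\mathcal A$. Inside $\mathrm{End}_K(\mathcal A)$ it becomes inner: if $\lambda_x$ is left multiplication by $x$, then $[D,\lambda_x](y)=D(xy)-xD(y)=D(x)y$, so
$$[D,\lambda_x]=\lambda_{D(x)}. \tag{18}$$
One would like to apply Proposition 5 with $u=D$ and $\lambda_a$ in place of $a$. This needs $D^3=0$, whereas Theorem B assumes only $D^6=0$, and by Section 4 the cube in Proposition 5 cannot be replaced by a fourth power. The way out is that (18) holds on any left ideal stable under $D$. We look for a left ideal on which $D^3$ vanishes, and we pass to a prime quotient so that this left ideal still detects nilpotency. The left ideal comes from the next lemma, which is where $6$ enters.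

**Lemma 6.** Let $D$ be a derivation of a $K$-algebra with $D^6=0$, and let $N\ge1$ be minimal with $D^N=0$. Then $D^3(x)D^{N-1}(y)=0$ for all $x,y$.

**Proof.** If $N\le3$, then $D^3=0$. Otherwise write $(i|j)=D^i(x)D^j(y)$. This vanishes if $i\ge N$ or $j\ge N$. We expand by the Leibniz rule expressions that are zero because $D^N=0$.

For $N=4$: $0=D^4(x\,D^2y)=\sum_i\binom4i(i|6-i)=4(3|3)$.

For $N=5$: $0=D^5(x\,D^2y)=10(3|4)+5(4|3)$ and $0=D^5(Dx\,Dy)=10(3|4)+10(4|3)$. Subtracting gives $5(4|3)=0$, and then $(3|4)=0$.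

For $N=6$: expanding $D^6(x\,D^2y)$, $D^6(Dx\,Dy)$ and $D^6(D^2x\,y)$ gives
$$\begin{pmatrix}20&15&6\\15&20&15\\6&15&20\end{pmatrix}\begin{pmatrix}(3|5)\\(4|4)\\(5|3)\end{pmatrix}=0 .$$
The determinant is $20\cdot175-15\cdot210+6\cdot105=3500-3150+630=980\ne0$ in $K$. So $(3|5)=0$. $\blacksquare$

The lemma fails for $N=7$. Take $D=\mathrm{ad}_u$ with $u=E_{12}+E_{23}+E_{34}\in M_4(K)$. Then $D^7=0$ and $D^6(y)=-20u^3yu^3$, while $D^3(x)u^3=u^3xu^3$ because $u^4=0$. So $D^3(x)D^6(y)=-20u^3xu^3yu^3$, and for $x=y=E_{41}$ this is $-20E_{14}\ne0$. In particular $D^6\neq 0$, so $N=7$.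

**Proof of Theorem B.**

**Step 1 (reduction to derivations).** Let $\delta=\mathrm{id}-\phi$ be an $\mathcal E$-derivation with $\delta^6=0$. Put
$$D=\log\phi=-\sum_{k=1}^5\frac{\delta^k}{k}.$$
For $n\in\mathbb N$, the formal identity $(1-X)^n=\exp(n\log(1-X))$ with $X=\delta$ gives $\phi^n=e^{nD}=\sum_{k=0}^5n^kD^k/k!$. Since $\phi^n$ is multiplicative, $e^{nD}(ab)=e^{nD}(a)\,e^{nD}(b)$ for all $n\in\mathbb N$. Both sides are polynomials in $n$ with coefficients in $\mathcal A$. They agree at infinitely many elements of $K$ because $\operatorname{char}K=0$, so their coefficients agree. The coefficients of $n^1$ give $D(ab)=D(a)b+aD(b)$. So $D$ is a derivation. Finally $D=-\delta\,(1+\delta/2+\dots+\delta^4/5)$, and the bracket is invertible and commutes with $\delta$. So $D^6=0$ and $D(\mathcal A)=\delta(\mathcal A)$. From now on $\eta=D$ is a derivation with $D^6=0$.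

**Step 2 (a prime ideal avoiding the powers of $a$).** Let $a^m=D(b_m)$ for all $m\ge1$, and suppose that $a$ is not nilpotent. The zero ideal is disjoint from $\{a^m:m\ge1\}$, and unions of chains of two-sided ideals disjoint from this set are again such. By Zorn's lemma there is a two-sided ideal $P$ maximal among them. It is proper since $a\notin P$. If two-sided ideals $J_1,J_2$ properly contain $P$, then $a^i\in J_1$ and $a^j\in J_2$ for some $i,j$, so $a^{i+j}\in J_1J_2$ and $J_1J_2\not\subset P$. If $J_1,J_2$ are merely not contained in $P$, apply this to $J_1+P$ and $J_2+P$, and use $(J_1+P)(J_2+P)\subset J_1J_2+P$. So $P$ is prime. In terms of elements: if $x,y\notin P$, then $xsy\notin P$ for some $s\in\mathcal A$. Otherwise $x\mathcal Ay\subset P$, and the product of the ideals generated by $x$ and by $y$ would lie in $P$.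

**Step 3 (making it $D$-stable).** The ideal $P$ need not be stable under $D$, so we shrink it. Let
$$Q=\{x\in\mathcal A:D^n(x)\in P\text{ for all }n\ge0\}.$$
By the Leibniz rule this is a two-sided ideal. It is $D$-stable, and $Q\subset P$. It is also prime. Let $x,y\notin Q$, and take the minimal $i,j$ with $D^i(x)\notin P$ and $D^j(y)\notin P$. Take $s$ with $D^i(x)\,s\,D^j(y)\notin P$. Expand $D^{i+j}(xsy)$ into multiples of $D^\alpha(x)D^\beta(s)D^\gamma(y)$ with $\alpha+\beta+\gamma=i+j$. If $\alpha<i$ or $\gamma<j$, the term lies in $P$ by minimality. The only other term has $\alpha=i$, $\beta=0$, $\gamma=j$. So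
$$D^{i+j}(xsy)\equiv\binom{i+j}{i}D^i(x)\,s\,D^j(y)\not\equiv0\pmod P,$$
where we used $\operatorname{char}K=0$. Hence $xsy\notin Q$.

**Step 4 (a left ideal on which $D^3=0$).** Pass to the prime algebra $\bar{\mathcal A}=\mathcal A/Q$ with its induced derivation, again called $D$. We have $\bar a^m=D(\bar b_m)$ for all $m\ge1$, and $\bar a$ is not nilpotent because $a^m\notin P\supset Q$. Let $N$ be minimal with $D^N=0$ on $\bar{\mathcal A}$. Since $\bar{\mathcal A}\ne0$, $1\le N\le6$ and $D^{N-1}(\bar{\mathcal A})\ne0$. Let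
$$L=\bar{\mathcal A}\,D^{N-1}(\bar{\mathcal A})$$
be the linear span of the products. It is a nonzero left ideal. For $y\in D^{N-1}(\bar{\mathcal A})$ we have $D(y)=0$, so $D^k(xy)=D^k(x)y$ for all $k$. So $L$ is $D$-stable, and $D^3(xy)=D^3(x)y=0$ by Lemma 6. Hence $u:=D|_L$ satisfies $u^3=0$.

**Step 5 (applying Proposition 5).** Let $B=\mathrm{End}_K(L)$, and let $\lambda_x\in B$ be left multiplication by $x\in\bar{\mathcal A}$ on $L$. As in (18), $[u,\lambda_x]=\lambda_{D(x)}$. So for all $m\ge1$,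
$$\lambda_{\bar a}^m=\lambda_{\bar a^m}=\lambda_{D(\bar b_m)}=[u,\lambda_{\bar b_m}]\in[u,B].$$
By Proposition 5, $\lambda_{\bar a}^M=0$ for some $M\ge1$, that is, $\bar a^ML=0$. Take $y\in D^{N-1}(\bar{\mathcal A})$ with $y\ne0$. Then $\bar a^M\bar{\mathcal A}\,y=0$, and primeness of $\bar{\mathcal A}$ gives $\bar a^M=0$. This contradicts Step 4. So $a$ is nilpotent.

**Step 6 (the MZ property).** Let $M'\subset\eta(\mathcal A)$ be a subspace and let $a^m\in M'$ for all $m\ge1$. Then $a^m=0$ for $m\gg0$ by what was proved. So for all $b,c\in\mathcal A$ the elements $ba^m$, $a^mb$, $ba^mc$ are $0\in M'$ for $m\gg0$. Hence $M'$ is a $\vartheta$-MZ space for every $\vartheta$, and this applies to $M'=\eta(I)$ for every $\vartheta$-ideal $I$. $\blacksquare$
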